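\title{The positive recurrence threshold of the exclusion-voter model}

\begin{abstract}
The exclusion-voter model is a Markov chain on $0$--$1$ configurations on $\mathbb Z$ that consist of $1$'s far to the left and of $0$'s far to the right. It mixes voter moves, with probability $\beta$, and exclusion moves with parameter $p$. We prove that the chain is positive recurrent if and only if $(1-p)(1-\beta)<1/2$. In particular, for $p<1/2$ the expected relaxation time is infinite for all $\beta\le\frac{1-2p}{2(1-p)}$, which proves a conjecture posed by MacPhee, Menshikov, Volkov and Wade, with the optimal constant. The main tool is the number of inversions of a configuration. Its drift is explicit but its jumps are unbounded; a truncation by distance turns the drift into an exact identity, which also gives bounds on the relaxation time and on the stationary law.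
\end{abstract}

\section{The model and the results}\label{sec:intro}

Let $\mathcal D'\subset\{0,1\}^{\mathbb Z}$ be the set of configurations with finitely many $0$'s to the left of the origin and finitely many $1$'s to the right of it, and let $\mathcal D$ be the set of classes of $\mathcal D'$ under translation. An element of $\mathcal D$ is an infinite string of $1$'s, followed by a finite word in $0$ and $1$, followed by an infinite string of $0$'s. Two neighboring sites with different values form an \emph{unlike pair}, of type $01$ or $10$. Read from left to right, the types alternate, beginning and ending with $10$. So if $N(S)$ is the number of pairs $01$ of $S$, then $S$ has $N(S)+1$ pairs $10$ and $2N(S)$ finite \emph{runs} (maximal constant blocks), which are alternately runs of $0$'s and of $1$'s. The only configuration with $N=0$ is the \emph{ground state} $\mathcal D_0=\ldots111000\ldots$.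

Fix $\beta,p\in[0,1]$ and put $q=1-p$. The \emph{exclusion-voter model} is the Markov chain $\xi=(\xi_t)_{t=0,1,2,\ldots}$ on $\mathcal D$ with the following steps. Choose one of the $2N+1$ unlike pairs uniformly at random and, independently, choose a voter move with probability $\beta$ or an exclusion move with probability $1-\beta$.
\begin{itemize}
\item In a \emph{voter move} the chosen pair becomes $00$ or $11$, each with probability $1/2$.
\item In an \emph{exclusion move} a chosen pair $01$ becomes $10$ with probability $p$, and a chosen pair $10$ becomes $01$ with probability $q$; otherwise nothing happens.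
\end{itemize}
We write $\mathbb P_S$ and $\mathbb E_S$ for probability and expectation given $\xi_0=S$. The \emph{relaxation time} is $\tau=\min\{t\ge1:\xi_t=\mathcal D_0\}$. Started from $S_0\ne\mathcal D_0$, the chain is called \emph{transient} if $\mathbb P_{S_0}(\tau=\infty)>0$, \emph{recurrent} if $\mathbb P_{S_0}(\tau<\infty)=1$, and \emph{positive recurrent} if $\mathbb E_{S_0}[\tau]<\infty$.

The following results are due to Belitsky et al.; each holds for every starting state.
\begin{itemize}
\item[(i)] For $\beta=0$, the chain is positive recurrent if $p>1/2$ and transient if $p\le1/2$.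
\item[(ii)] For $\beta=1$, the chain is positive recurrent.
\item[(iii)] For $\beta\in(0,1)$, the chain is positive recurrent if $(1-p)(1-\beta)<1/3$, and also if $p\ge1/2$.
\end{itemize}
For $p<1/2$ the two mechanisms thus pull in opposite directions: exclusion moves alone drive the chain away from $\mathcal D_0$, and voter moves alone bring it back in finite mean time. They also act on different scales. An exclusion move exchanges two neighbors, while a single voter move takes $\ldots11\,0\,1^l\,00\ldots$ to the ground state, however large $l$ is. It is therefore conceivable that an arbitrarily small proportion of voter moves already makes the chain positive recurrent. The following conjecture, posed in \cite{MMVW}, says that this does not happen.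

\medskip
\noindent\textbf{Conjecture.} \emph{For every $p<1/2$ there is $\beta_0=\beta_0(p)>0$ such that for every $\beta<\beta_0$ we have $\mathbb E_{S_0}[\tau]=\infty$ for all $S_0\in\mathcal D\setminus\{\mathcal D_0\}$.}
\medskip

Throughout the paper
\[
a:=(1-\beta)(1-p)=(1-\beta)q
\]
is the probability that a chosen pair $10$ becomes $01$. It is also the probability of leaving $\mathcal D_0$ in one step, since a voter move only translates the ground state. In (i) we have $a=q$ and the threshold is $a=1/2$; in (ii) we have $a=0$; in (iii) either $a<1/3$ or $a\le(1-\beta)/2<1/2$. All three results are consistent with a threshold at $a=1/2$, and this is the answer.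

\begin{theorem}\label{thm:infinite}
Let $\beta,p\in[0,1]$ with $a\ge\frac12$. Then $\mathbb E_{S_0}[\tau]=\infty$ for every $S_0\in\mathcal D\setminus\{\mathcal D_0\}$. In particular, for $p<1/2$ the conjecture holds with
\[
\beta_0=\frac{1-2p}{2(1-p)}>0,
\]
and its conclusion holds for all $\beta\le\beta_0$.
\end{theorem}

\begin{theorem}\label{thm:finite}
If $a<\frac12$, then $\mathbb E_{S_0}[\tau]<\infty$ for every $S_0\ne\mathcal D_0$. Hence $\xi$ is positive recurrent if and only if $(1-p)(1-\beta)<1/2$, and the value $\beta_0$ in Theorem~\ref{thm:infinite} is the largest possible one in the conjecture.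
\end{theorem}

Both proofs rest on the number of \emph{inversions},
\[
f(S)=\#\{(i,j): i<j,\ S_i=0,\ S_j=1\},
\]
and the method gives exact information in the positive recurrent regime.

\begin{theorem}\label{thm:exact}
If $a<\frac12$, then for all $S_0\ne\mathcal D_0$
\[
\mathbb E_{S_0}\Big[\sum_{s<\tau}\Big(\frac{N(\xi_s)}{2N(\xi_s)+1}-a\Big)\Big]=f(S_0),
\qquad
\mathbb E_{S_0}[\tau]\ge\frac{f(S_0)}{\frac12-a},
\]
and $\mathbb E_{S_0}[\tau]\le f(S_0)/(\frac13-a)$ if $a<\frac13$. If moreover $\beta\in(0,1)$ and $q>0$, then the stationary law $\pi$ of $\xi$ satisfies $\mathbb E_\pi\big[\frac1{2N+1}\big]=1-2a$, and hence $1-3a\le\pi(\mathcal D_0)\le1-2a$.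
\end{theorem}

We do not decide between null recurrence and transience in the region $a\ge\frac12$, $\beta>0$.

Section~\ref{sec:drift} computes the drift of $f$, which explains the constants $\frac12$ and $\frac13$. Section~\ref{sec:identity} turns the drift into an identity and proves Theorem~\ref{thm:infinite}. Section~\ref{sec:finite} proves Theorem~\ref{thm:finite}, and Section~\ref{sec:exact} proves Theorem~\ref{thm:exact}.

\section{Inversions and their drift}\label{sec:drift}

Let $\ell$ be the position of the leftmost $0$ and $r$ the position of the rightmost $1$ of a configuration, and let $w=r-\ell+1\ge0$ be its \emph{width}. Width, $N$ and $f$ are translation invariant, hence functions on $\mathcal D$. Every inversion $(i,j)$ has $\ell\le i<j\le r$, and every pair $01$ is an inversion, so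
\begin{equation}\label{eq:width}
N\le w,\qquad N\le f\le w^2 ,
\end{equation}
and $f(S)>0$ for $S\ne\mathcal D_0$, while $f(\mathcal D_0)=0$.

It helps to see $f$ as an area. Read $S$ from left to right and draw a unit step down for each $1$ and a unit step to the right for each $0$. The path comes down the vertical axis and leaves along the horizontal axis, and it encloses a Young diagram with one box for each inversion (Figure~\ref{fig:young}). An exclusion move adds or removes one box. A voter move replaces a step to the right by a step down or conversely, and can change the area by a large amount.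

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (0,0)--(0,3)--(2,3)--(2,2)--(3,2)--(3,0)--cycle;
\draw[gray] (0,0) grid (2,3);
\draw[gray] (2,0) grid (3,2);
\draw[very thick] (0,5)--(0,3)--(2,3)--(2,2)--(3,2)--(3,0)--(5,0);
\node at (-0.25,4.5) {$1$}; \node at (-0.25,3.5) {$1$};
\node at (0.5,3.3) {$0$}; \node at (1.5,3.3) {$0$};
\node at (2.2,2.65) {$1$}; \node at (2.65,2.28) {$0$};
\node at (3.25,1.5) {$1$}; \node at (3.25,0.6) {$1$};
\node at (3.7,0.28) {$0$}; \node at (4.5,0.28) {$0$};
\fill (2,3) circle (3pt); \fill (3,2) circle (3pt);
\filldraw[fill=white] (0,3) circle (3pt);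
\filldraw[fill=white] (2,2) circle (3pt);
\filldraw[fill=white] (3,0) circle (3pt);
\end{tikzpicture}
\caption{The configuration $\ldots11\,00\,1\,0\,11\,00\ldots$ as a lattice path, with a step down for each $1$ and a step to the right for each $0$. The shaded area is the number $f=8$ of inversions. The $N=2$ black corners are the pairs $01$, where an exclusion move removes a box; the $N+1=3$ white corners are the pairs $10$, where it adds one.}
\label{fig:young}
\end{figure}

\begin{example}\label{ex:rectangle}
Let $S=\ldots11\,0^k\,1^l\,00\ldots$ with $k,l\ge1$. The diagram is a rectangle, $f(S)=kl$ and $N(S)=1$. The change of $f$ under each possible move is as follows; for instance, turning the middle pair into $00$ gives $(k+1)(l-1)-kl=l-k-1$.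
\[
\begin{array}{l|ccc|c}
\text{pair} & \to00 & \to11 & \text{average} & \text{exchange}\\ \hline
\text{left }10 & +l & -l & 0 & +1\\
\text{middle }01 & l-k-1 & k-l-1 & -1 & -1\\
\text{right }10 & -k & +k & 0 & +1
\end{array}
\]
The voter jumps are as large as the runs, but their averages do not depend on $k$ and $l$. A chosen pair $10$ changes $f$ by $(1-\beta)q=a$ on average, and the pair $01$ changes it by $-\beta-(1-\beta)p=-(1-a)$. The mean change of $f$ in one step is $\frac13(2a-(1-a))=a-\frac13$.
\end{example}

The cancellation in the example is general. Put $d(S)=\mathbb E_S[f(\xi_1)-f(\xi_0)]$.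

\begin{lemma}\label{lem:drift}
For every $S\in\mathcal D$, with $N=N(S)$,
\begin{equation}\label{eq:drift}
d(S)=a-\frac{N}{2N+1}=a-\frac12+\frac1{2(2N+1)} .
\end{equation}
\end{lemma}

\begin{proof}
Fix an unlike pair at sites $x,x+1$. Let $Z$ be the number of $0$'s to the left of $x$ and $O$ the number of $1$'s to the right of $x+1$. A move at this pair affects only the inversions that involve $x$ or $x+1$. A $0$ at one of the two sites forms an inversion with each of the $O$ ones, a $1$ forms an inversion with each of the $Z$ zeros, and the pair itself is an inversion only in state $01$. So the number of these inversions is $Z+O+1$, $Z+O$, $2O$, $2Z$ when the pair is $01$, $10$, $00$, $11$, respectively. After a voter move its mean is $Z+O$. Hence the mean change of $f$ at a pair $01$ is $-\beta-(1-\beta)p=-(1-a)$, and at a pair $10$ it is $0\cdot\beta+(1-\beta)q=a$. Averaging over $N$ pairs $01$ and $N+1$ pairs $10$ gives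
\[
d(S)=\frac{a(N+1)-(1-a)N}{2N+1}=\frac{a(2N+1)-N}{2N+1}.\qedhere
\]
\end{proof}

Off the ground state, $N/(2N+1)$ ranges over $[\frac13,\frac12)$. For $a\ge\frac12$ the drift is positive everywhere, for $a<\frac13$ it is negative and bounded away from $0$ off $\mathcal D_0$, and in between its sign depends on $N$.

\section{An exact identity by truncation}\label{sec:identity}

\subsection*{Positive drift is not enough}
Since each state has finitely many successors, $\xi_t$ takes finitely many values for each $t$. So $f(\xi_{t})-\sum_{s<t}d(\xi_s)$ is a martingale, and stopping it at $t\wedge\tau$ gives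
\begin{equation}\label{eq:naive}
\mathbb E_{S_0}[f(\xi_{t\wedge\tau})]=f(S_0)+\mathbb E_{S_0}\Big[\sum_{s<t\wedge\tau}d(\xi_s)\Big].
\end{equation}
Suppose that $\mathbb E_{S_0}[\tau]<\infty$. If the left side tended to $\mathbb E[f(\xi_\tau)]=0$, we would have a contradiction whenever $d>0$. The left side equals $\mathbb E[f(\xi_t);\tau>t]$. Integrability of $\tau$ gives $t\,\mathbb P(\tau>t)\to0$, which suffices for a function that grows linearly in time, such as $f$ when $\beta=0$. With voter moves both sides of a rectangle can grow linearly, and $f(\xi_t)$ can be of order $t^2$. For a general chain the conclusion then fails.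

\begin{example}\label{ex:counter}
On $\{0,1,2,\ldots\}$, jump from $0$ to $1$, and from $k\ge1$ jump to $k+1$ with probability $(k/(k+1))^{3/2}$ and to $0$ otherwise. The function $k^2$ has drift $1$ at $0$ and $k^{3/2}(k+1)^{1/2}-k^2>0$ at $k\ge1$. Yet, started from $1$, the hitting time $\tau$ of $0$ satisfies $\mathbb P(\tau>t)=(t+1)^{-3/2}$, so it is integrable.
\end{example}

We therefore look for approximations of $f$ that have bounded jumps and whose drifts are bounded \emph{uniformly} along the approximation, so that the limit can be taken under the sum $\sum_{s<\tau}$. Cutting off the value of $f$ does not work. At the rectangle with $k=1$, $l=M$ of Example~\ref{ex:rectangle}, no move increases $\min(f,M)$ and the move $10\to11$ at the left pair lowers it by $M$, so its drift is at most $-\beta M/6$. The cutoff destroys the cancellation between the two voter moves. A cutoff in distance preserves it.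

\subsection*{Short inversions}
For an integer $L\ge1$ let
\[
g_L(S)=\#\{(i,j):i<j\le i+L,\ S_i=0,\ S_j=1\},\qquad d_L(S)=\mathbb E_S[g_L(\xi_1)-g_L(\xi_0)].
\]
The function $g_L$ is translation invariant, $0\le g_L\le f$, and $g_L(\mathcal D_0)=0$.

\begin{lemma}\label{lem:trunc}
For all $L\ge1$ and $S\in\mathcal D$:
\begin{itemize}
\item[(a)] every move changes $g_L$ by at most $2L$ in absolute value;
\item[(b)] $|d_L(S)|\le1$;
\item[(c)] if $L\ge w(S)$, then $g_L(S)=f(S)$ and $d_L(S)=d(S)$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix an unlike pair at sites $x,x+1$ and let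
\[
Z_m=\#\{1\le k\le m:S_{x-k}=0\},\qquad O_m=\#\{1\le k\le m:S_{x+1+k}=1\}.
\]
Let $G$ be the number of inversions counted by $g_L$ that involve $x$ or $x+1$, as a function of the state of the pair, all other sites being fixed. Site $x-k$ is at distance $k$ from $x$ and $k+1$ from $x+1$; site $x+1+k$ is at distance $k+1$ from $x$ and $k$ from $x+1$. So a $1$ at $x$ contributes $Z_L$, a $1$ at $x+1$ contributes $Z_{L-1}$, a $0$ at $x$ contributes $O_{L-1}$, a $0$ at $x+1$ contributes $O_L$, and the pair itself contributes $1$ in state $01$. Put $c=Z_{L-1}+O_{L-1}$ and
\[
\theta=(Z_L-Z_{L-1})+(O_L-O_{L-1})=\mathbf 1\{S_{x-L}=0\}+\mathbf 1\{S_{x+1+L}=1\}\in\{0,1,2\}.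
\]
Then
\[
G(01)=c+1,\quad G(10)=c+\theta,\quad G(00)=O_{L-1}+O_L,\quad G(11)=Z_{L-1}+Z_L,
\]
and $\frac12(G(00)+G(11))=c+\frac\theta2$. All four values of $G$ lie in $[0,2L]$, which gives (a). Given the pair and the kind of move, the mean change of $g_L$ is
\[
\begin{array}{l|cc}
 & \text{voter} & \text{exclusion}\\ \hline
\text{pair }01 & \frac\theta2-1 & p(\theta-1)\\[2pt]
\text{pair }10 & -\frac\theta2 & q(1-\theta)
\end{array}
\]
The large term $c$ has canceled, all entries lie in $[-1,1]$, and $d_L(S)$ is an average of such entries. This is (b).

Let $L\ge w=r-\ell+1$. Every inversion has $j-i\le r-\ell<L$, so $g_L(S)=f(S)$. Every unlike pair has $x\le r$ and $x+1\ge\ell$, so $x-L<\ell$ and $x+1+L>r$. Thus $S_{x-L}=1$, $S_{x+1+L}=0$ and $\theta=0$. The table then shows the mean changes $-1,-p,0,q$ found in the proof of Lemma~\ref{lem:drift}, and $d_L(S)=d(S)$.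
\end{proof}

\begin{lemma}\label{lem:identity}
Let $S_0\in\mathcal D$, where $S_0=\mathcal D_0$ is allowed. If $\mathbb E_{S_0}[\tau]<\infty$, then
\[
\mathbb E_{S_0}\Big[\sum_{s<\tau}d(\xi_s)\Big]=-f(S_0).
\]
\end{lemma}

\begin{proof}
Fix $L$. The process $M_t=g_L(\xi_t)-\sum_{s<t}d_L(\xi_s)$ is a martingale, and by Lemma~\ref{lem:trunc}(a),(b) its increments are bounded by $2L+1$. So $\mathbb E[M_{t\wedge\tau}]=M_0$ and $|M_{t\wedge\tau}-M_0|\le(2L+1)\tau$. As $\tau$ is integrable, dominated convergence gives $\mathbb E[M_\tau]=M_0$. Since $g_L(\xi_\tau)=0$, this reads
\[
\mathbb E_{S_0}\Big[\sum_{s<\tau}d_L(\xi_s)\Big]=-g_L(S_0).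
\]
Now let $L\to\infty$. The sum has almost surely finitely many terms, so by Lemma~\ref{lem:trunc}(c) it equals $\sum_{s<\tau}d(\xi_s)$ for all large $L$. By Lemma~\ref{lem:trunc}(b) it is bounded by $\tau$ in absolute value, uniformly in $L$. Dominated convergence on the left and $g_L(S_0)\to f(S_0)$ on the right give the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
Let $a\ge\frac12$ and $S_0\ne\mathcal D_0$, and suppose that $\mathbb E_{S_0}[\tau]<\infty$. By \eqref{eq:drift}, $d>0$ on all of $\mathcal D$; this is the only use of $a\ge\frac12$, and the term $\frac1{2(2N+1)}$ covers the critical case $a=\frac12$. Since $\tau\ge1$, the left side in Lemma~\ref{lem:identity} is positive, while the right side is negative. Hence $\mathbb E_{S_0}[\tau]=\infty$. For $p<\frac12$ we have $(1-\beta)q\ge\frac12$ if and only if $\beta\le1-\frac1{2q}=\frac{1-2p}{2(1-p)}$.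
\end{proof}

\section{Positive recurrence for $a<1/2$}\label{sec:finite}

\subsection*{The range $a<1/3$}
Here the size of the jumps is harmless, because only $f\ge0$ is needed. Let $S_0\ne\mathcal D_0$. For $s<\tau$ we have $N(\xi_s)\ge1$, so $d(\xi_s)\le a-\frac13$ by \eqref{eq:drift}. Then \eqref{eq:naive} gives $0\le f(S_0)-(\frac13-a)\mathbb E_{S_0}[t\wedge\tau]$, and by monotone convergence
\begin{equation}\label{eq:third}
\mathbb E_{S_0}[\tau]\le\frac{f(S_0)}{\frac13-a}\qquad\text{if }a<\tfrac13 .
\end{equation}
This covers the cases $\beta=1$ and $q=0$, in which $a=0$. It remains to treat $0<a<\frac12$.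

\subsection*{Irreducibility}
We use the following textbook facts about an irreducible discrete-time Markov chain on a countable set. If it has an invariant measure of finite positive mass, then it has a unique invariant probability $\pi$, the return time $\tau_x$ to each state $x$ has finite mean, and the \emph{cycle formula}
\begin{equation}\label{eq:cycle}
\mathbb E_\pi[h]=\frac{1}{\mathbb E_x[\tau_x]}\,\mathbb E_x\Big[\sum_{s<\tau_x}h(\xi_s)\Big]
\end{equation}
holds for bounded $h$. Moreover $\mathbb E_y[\tau_x]<\infty$ for every $y\ne x$: a shortest path from $x$ to $y$ does not revisit $x$ and has some probability $c>0$, so $\mathbb E_x[\tau_x]\ge c\,\mathbb E_y[\tau_x]$. It therefore suffices to show that $\xi$ is irreducible and has an invariant measure of finite mass.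

\begin{lemma}\label{lem:irred}
If $0<a<1$, then $\xi$ is irreducible on $\mathcal D$.
\end{lemma}

\begin{proof}
Let $S\ne\mathcal D_0$. Exchanging a pair $01$ of $S$ gives a configuration $S'$ with $f(S')=f(S)-1$, and the chain moves from $S'$ to $S$ with probability at least $a/(2N(S')+1)>0$. By induction on $f$, the ground state leads to every $S$. Conversely, $a<1$ means that $\beta>0$, or $\beta=0$ and $p>0$. If $\beta>0$, the voter move that turns the leftmost $0$ of $S\ne\mathcal D_0$ into a $1$ has positive probability and lowers $w$. If $\beta=0$ and $p>0$, the move from $S$ to $S'$ has positive probability and lowers $f$. Since $w$ and $f$ vanish only at $\mathcal D_0$, every $S$ leads to $\mathcal D_0$.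
\end{proof}

\subsection*{Pure exclusion}
For $\beta=0$ we have $a=q$, and Theorem~\ref{thm:finite} is contained in result (i) of Section~\ref{sec:intro}. We include a short argument, because here the invariant measure is explicit. Let $0<q<\frac12$ and $\rho=q/p\in(0,1)$. Write
\[
S=\ldots111\;0\,1^{m_1}\,0\,1^{m_2}\,0\,1^{m_3}\ldots,
\]
where $m_k\ge0$ is the number of $1$'s with exactly $k$ zeros to their left. This is a bijection from $\mathcal D$ to the finitely supported sequences $m=(m_k)_{k\ge1}$, with $f=\sum_kkm_k$ and $N=\#\{k:m_k\ge1\}$. An exchange $10\to01$ moves a $1$ from level $k$ to level $k+1$, for $k=0$ or for some $k\ge1$ with $m_k\ge1$; different pairs have different $k$ and give different sequences. So if $S'$ arises from $S$ in this way, the transition probabilities are $P(S,S')=q/(2N(S)+1)$ and $P(S',S)=p/(2N(S')+1)$, and all transitions between distinct states are of one of these two kinds. The measure $\nu(S)=(2N(S)+1)\rho^{f(S)}$ satisfies detailed balance,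
\[
\nu(S)P(S,S')=q\rho^{f(S)}=p\rho^{f(S)+1}=\nu(S')P(S',S),
\]
so it is invariant. The sum $C=\sum_S\rho^{f(S)}=\prod_{k\ge1}(1-\rho^k)^{-1}$ is finite. Under the probability $\rho^{f}/C$ the $m_k$ are independent with $\mathbb P(m_k\ge1)=\rho^k$, so the mean of $N$ is
\begin{equation}\label{eq:meanN}
\sum_{k\ge1}\rho^k=\frac{\rho}{1-\rho}=\frac{q}{p-q}=\frac a{1-2a}.
\end{equation}
Hence $\nu$ has finite mass $C(1+\frac{2a}{1-2a})$, and with Lemma~\ref{lem:irred} the case $\beta=0$ is done.

\subsection*{The mixed case: the difficulty and the plan}
From now on $\beta\in(0,1)$ and $q>0$, so that $0<a<1$. For $a<\frac12$, formula \eqref{eq:drift} shows that $d(S)<0$ exactly when $N(S)>a/(1-2a)$. If $a\ge\frac13$, the drift is thus nonnegative on the infinite set $\{N=1\}$, and a chain that fails to be positive recurrent might do so by keeping few but very long runs. We show that this cannot happen: if the chain is not positive recurrent, then $N$ is large most of the time, so that $f$ has negative drift most of the time, which is impossible for a nonnegative function.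

The reason is a dichotomy. A short run is erased by voter moves with probability bounded below, so states with $N=n$ and a short run are not much more frequent than states with $N=n-1$. If all runs are long, then the leftmost interface evolves for a long time as if it were alone, that is, like the whole process started from $\mathcal D_0$; without positive recurrence that process is rarely in its ground state, and this produces an extra pair $01$. In discrete time, the uniform choice of a pair ties distant interfaces together. We therefore pass to continuous time, where they are driven by independent clocks.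

\subsection*{The continuous-time process}
To each bond $(x,x+1)$ of $\mathbb Z$ attach four independent Poisson clocks with the following rates and effects:
\begin{itemize}
\item rate $\beta/2$: site $x+1$ adopts the value of site $x$;
\item rate $\beta/2$: site $x$ adopts the value of site $x+1$;
\item rate $(1-\beta)p$: if the pair is $01$, it becomes $10$;
\item rate $(1-\beta)q$: if the pair is $10$, it becomes $01$.
\end{itemize}
The total rate per bond is $1$, and a ring at a bond with equal values has no effect. Fix $T>0$ and call a bond \emph{silent} if none of its clocks rings in $[0,T]$. Bonds are silent independently with probability $e^{-T}$, so almost surely there are infinitely many silent bonds in each direction. They cut $\mathbb Z$ into finite blocks, each with finitely many rings in $[0,T]$, and the rings of each block are applied in chronological order. This defines $(\eta_t)_{t\le T}$ from any $\eta_0\in\mathcal D'$, consistently in $T$, and it shows two properties.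
\begin{itemize}
\item[(L1)] If $(y,y+1)$ is silent, the evolution on $(-\infty,y]$ during $[0,T]$ depends only on $\eta_0$ and the clocks in $(-\infty,y]$; the same holds for $[y+1,\infty)$.
\item[(L2)] If $\eta_0$ is constant on a stretch of sites between two silent bonds, or on a half-line cut off by a silent bond, then these sites keep their value during $[0,T]$.
\end{itemize}
All but finitely many blocks are constant at time $0$, so $\eta_t\in\mathcal D'$ and only finitely many changes occur in $[0,T]$.

Let $X_t\in\mathcal D$ be the class of $\eta_t$. Rings at unlike bonds occur at total rate $2N+1$; at such a ring the bond is uniform among the unlike bonds and the effect has the law of a step of $\xi$. So $X$ is a non-explosive Markov chain with generator $Q=\Lambda(P-I)$, where $P$ is the transition matrix of $\xi$ and $\Lambda$ is the diagonal matrix with entries $2N(S)+1$. It is irreducible by Lemma~\ref{lem:irred}. Unless a subscript indicates otherwise, $X$ starts from $\mathcal D_0$. We call $X$ positive recurrent if the time of its first return to $\mathcal D_0$, after leaving it, has finite mean.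

In continuous time the drift of $f$ is affine in $N$: by \eqref{eq:drift}, $Qf=(2N+1)d=a-(1-2a)N$.

\begin{lemma}\label{lem:avgN}
If $a<\frac12$, then $\displaystyle\frac1K\int_0^K\mathbb E[N(X_s)]\,ds\le\frac a{1-2a}$ for all $K>0$.
\end{lemma}

\begin{proof}
A site to the right of the rightmost $1$ can become $1$ only through a ring at the bond $(r,r+1)$, and then $r$ increases by one. The rings at the bond that is currently to the right of the rightmost $1$ occur at rate $1$ whatever the past, so their number $P_1$ in $[0,K]$ is a Poisson variable of mean $K$. By symmetry, $\ell$ decreases only by unit steps, at most $P_2$ times, with $P_2$ Poisson of mean $K$. Hence $W:=\sup_{s\le K}w(X_s)\le P_1+P_2$ has finite moments of all orders.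

Let $\sigma_m$ be the exit time from the finite set $\{w\le m\}$. Stopped at $\sigma_m$, the chain has finitely many states, so Dynkin's formula applies:
\[
\mathbb E[f(X_{K\wedge\sigma_m})]=\mathbb E\Big[\int_0^{K\wedge\sigma_m}\big(a-(1-2a)N(X_s)\big)\,ds\Big].
\]
By \eqref{eq:width} the integrands on the two sides are dominated by $W^2$ and $K(1+W)$, and $\sigma_m>K$ once $m\ge W$. Letting $m\to\infty$ gives $0\le\mathbb E[f(X_K)]=aK-(1-2a)\int_0^K\mathbb E[N(X_s)]\,ds$. Divide by $(1-2a)K>0$.
\end{proof}

The bound is the value found in \eqref{eq:meanN}. This lemma is the only place in the mixed case where $a<\frac12$ is used.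

\subsection*{Without positive recurrence, $N$ is large}

\begin{proposition}\label{prop:manypairs}
Let $\beta\in(0,1)$ and $q>0$. If $X$ is not positive recurrent, then for every $n\ge1$
\[
\frac1K\int_0^K\mathbb P(N(X_s)<n)\,ds\longrightarrow0\qquad(K\to\infty).
\]
\end{proposition}

\begin{proof}
Call a set $A\subset\mathcal D$ \emph{negligible} if $\frac1K\int_0^K\mathbb P(X_s\in A)\,ds\to0$. We show by induction on $n$ that $\{N<n\}$ is negligible.

\emph{The case $n=1$.} Here $\{N<1\}=\{\mathcal D_0\}$. Let $H_1,H_2,\ldots$ be the durations of the successive visits to $\mathcal D_0$, which are exponential of rate $a$, and let $C_i$ be the time from the start of the $i$-th visit to the start of the next one. If $\mathbb P(C_1=\infty)>0$, there are almost surely finitely many visits, and the total time spent at $\mathcal D_0$ is finite. Otherwise the pairs $(H_i,C_i)$ are independent and identically distributed with $\mathbb E[C_1]=\infty$. If exactly $k\ge1$ cycles are complete at time $K$, the fraction of $[0,K]$ spent at $\mathcal D_0$ is at most $(H_1+\dots+H_{k+1})/(C_1+\dots+C_k)$, which tends to $0$ by the strong law of large numbers. In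 both cases the fraction tends to $0$ almost surely, and by bounded convergence
\begin{equation}\label{eq:u}
u(K):=\frac1K\int_0^K\mathbb P(X_s=\mathcal D_0)\,ds\longrightarrow0 .
\end{equation}

\emph{The induction step.} Let $n\ge1$ and let $\{N<n\}$ be negligible. We must show that $\{N=n\}$ is negligible. For an integer $R\ge2$, let $A_R$ be the set of states with $N=n$ whose $2n$ finite runs all have length at least $R$, and let $B_R=\{N=n\}\setminus A_R$.

\emph{Step 1: $B_R$ is negligible for each $R$.} This is where $\beta>0$ is used. Let $X_s\in B_R$, and fix a finite run of length $l<R$. Put $\lambda=2n+1$. Consider the event that the next $l$ rings at unlike bonds are voter moves at the left end of this run, each shortening it by one; that they occur before time $s+1$; and that no further ring at an unlike bond occurs before time $s+1$. Until the run disappears, $N$ stays equal to $n$, rings at unlike bonds come at rate $\lambda$, and each is the required move with probability $\beta/(2\lambda)$. When the run disappears, its two neighbors merge, $N$ drops to $n-1$, and the rate drops to $2n-1\le\lambda$. So the event has probability at least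
\[
\delta=\mathbb P\big(\mathrm{Poisson}(\lambda)\ge R\big)\Big(\frac\beta{2\lambda}\Big)^{R}e^{-\lambda}>0,
\]
and on it $N(X_{s+1})=n-1$. By the Markov property $\mathbb P(X_s\in B_R)\le\delta^{-1}\mathbb P(N(X_{s+1})<n)$. Averaging over $s\in[0,K]$ and using the induction hypothesis proves Step 1.

\emph{Step 2: started in $A_R$, the process soon has $N\ge n+1$.} Fix $T>0$. We claim that for every $S\in A_R$
\begin{equation}\label{eq:zeta}
\frac1T\int_0^T\mathbb P_S(N(X_v)=n)\,dv\le\zeta(T,R):=u(T)+2n\,\mathbb P\big(\mathrm{Bin}(R-1,e^{-T})\le1\big).
\end{equation}
Let $\eta_0$ represent $S$. Each finite run of $\eta_0$ has at least $R-1$ internal bonds, that is, bonds with both ends in the run. Let $E$ be the event that each of the $2n$ finite runs has at least two silent internal bonds; then $\mathbb P(E^c)$ is at most the last term in \eqref{eq:zeta}. Let $\eta'$ be the process driven by the same clocks and started from the configuration that has $1$'s to the left of the first finite run of $\eta_0$ and $0$'s from there on. Its class is a copy of $X$ started from $\mathcal D_0$.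

Work on $E$ and let $v\le T$. In the $i$-th finite run pick silent internal bonds $(y_i,y_i+1)$ and $(y_i',y_i'+1)$ with $y_i<y_i'$. By (L2), site $y_i+1$ keeps its initial value, which is $0$ for odd $i$ and $1$ for even $i$. Between the frozen $0$ at $y_{2j-1}+1$ and the frozen $1$ at $y_{2j}+1$ there is a pair $01$, for each $j=1,\dots,n$. So $\eta_v$ has at least $n$ pairs $01$ inside $[y_1+1,\infty)$. The configurations $\eta_0$ and $\eta_0'$ agree on $(-\infty,y_1]$, so by (L1) $\eta_v$ and $\eta_v'$ agree there. By (L2), $\eta_v'$ vanishes on $[y_1+1,\infty)$, so all its pairs $01$ lie inside $(-\infty,y_1]$ and are also pairs $01$ of $\eta_v$. Altogether $N(\eta_v)\ge n+N(\eta'_v)$ on $E$. Thus $N(\eta_v)=n$ forces $E^c$ or $N(\eta_v')=0$, that is,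
\[
\mathbb P_S(N(X_v)=n)\le\mathbb P(E^c)+\mathbb P(X_v=\mathcal D_0).
\]
Averaging over $v\in[0,T]$ gives \eqref{eq:zeta}.

\emph{Step 3: conclusion.} Estimate \eqref{eq:zeta} concerns a start in $A_R$, while $X$ may enter $A_R$ at any time and from states with $N>n$, about which we know nothing. We therefore restart at the first entrance in each time window. For $j\ge0$ let $\sigma_j=\inf\{s\ge jT:X_s\in A_R\}$. Paths are right-continuous step functions, so $X_{\sigma_j}\in A_R$ when $\sigma_j<\infty$. The times $s\in[jT,(j+1)T]$ with $X_s\in A_R$ lie in $[\sigma_j,\sigma_j+T]$ and have $N(X_s)=n$. By the strong Markov property at $\sigma_j$ and \eqref{eq:zeta},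
\[
\int_{jT}^{(j+1)T}\mathbb P(X_s\in A_R)\,ds\le\mathbb E\Big[\mathbf 1\{\sigma_j<\infty\}\int_{\sigma_j}^{\sigma_j+T}\mathbf 1\{N(X_s)=n\}\,ds\Big]\le T\zeta(T,R).
\]
The interval $[0,K]$ is covered by at most $K/T+1$ windows. Together with Step 1 this gives
\[
\limsup_{K\to\infty}\frac1K\int_0^K\mathbb P(N(X_s)=n)\,ds\le\zeta(T,R)\qquad\text{for all }T,R .
\]
Let $R\to\infty$ with $T$ fixed, so that the binomial term vanishes, and then let $T\to\infty$, using \eqref{eq:u}. Hence $\{N=n\}$ is negligible.
\end{proof}

\subsection*{End of the proof}

\begin{proposition}\label{prop:mixed}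
Let $\beta\in(0,1)$, $q>0$ and $a<\frac12$. Then $\xi$ is irreducible and has an invariant probability.
\end{proposition}

\begin{proof}
Irreducibility is Lemma~\ref{lem:irred}. Suppose that $X$ is not positive recurrent, and take an integer $n>a/(1-2a)$. Since $\mathbb E[N(X_s)]\ge n\,\mathbb P(N(X_s)\ge n)$, Proposition~\ref{prop:manypairs} gives $\liminf_K\frac1K\int_0^K\mathbb E[N(X_s)]\,ds\ge n$, against Lemma~\ref{lem:avgN}. So $X$ is positive recurrent.

This does not yet give the result for $\xi$, because $X$ runs through the steps of $\xi$ at the unbounded speed $2N+1$; we need $N$ to be integrable in equilibrium. An irreducible, non-explosive, positive recurrent chain has a probability $\mu$ with $\mu Q=0$, and $\mathbb P(X_s=S)\to\mu(S)$ for every $S$ \cite[Theorem~3.6.2]{Norris}. The time averages $\frac1K\int_0^K\mathbb P(X_s=S)\,ds$ have the same limit, so Fatou's lemma for the sum over $S$ and Lemma~\ref{lem:avgN} give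
\[
\sum_S\mu(S)N(S)\le\liminf_{K\to\infty}\frac1K\int_0^K\mathbb E[N(X_s)]\,ds\le\frac a{1-2a}.
\]
The equation $\mu\Lambda(P-I)=0$ says that the measure $(2N+1)\mu$ is invariant for $P$, and we have just seen that its mass is finite.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $a<\frac12$ and $S_0\ne\mathcal D_0$. If $a=0$, then $\mathbb E_{S_0}[\tau]<\infty$ by \eqref{eq:third}. If $a>0$, then $\beta<1$ and $q>0$, and $\xi$ is irreducible with an invariant probability, by the explicit measure $\nu$ if $\beta=0$ and by Proposition~\ref{prop:mixed} if $\beta>0$. The facts recalled before Lemma~\ref{lem:irred} give $\mathbb E_{S_0}[\tau]<\infty$. With Theorem~\ref{thm:infinite} this yields the classification. For $p<\frac12$ and $\beta>\beta_0$ we have $a<\frac12$ and the chain is positive recurrent, so no larger $\beta_0$ is possible in the conjecture.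
\end{proof}

\section{Relaxation time and stationary law}\label{sec:exact}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Let $a<\frac12$ and $S_0\ne\mathcal D_0$. By Theorem~\ref{thm:finite}, Lemma~\ref{lem:identity} applies, and with $-d=\frac N{2N+1}-a$ from \eqref{eq:drift} it is the stated identity. Each summand is less than $\frac12-a$, so $f(S_0)\le(\frac12-a)\mathbb E_{S_0}[\tau]$. The upper bound for $a<\frac13$ is \eqref{eq:third}.

Let also $\beta\in(0,1)$ and $q>0$. By Proposition~\ref{prop:mixed} the chain has a unique stationary law $\pi$, and the return time $\tau$ to $\mathcal D_0$ satisfies $\mathbb E_{\mathcal D_0}[\tau]<\infty$. Lemma~\ref{lem:identity} with $S_0=\mathcal D_0$ gives $\mathbb E_{\mathcal D_0}[\sum_{s<\tau}d(\xi_s)]=0$. The function $d$ is bounded, so the cycle formula \eqref{eq:cycle} gives $\mathbb E_\pi[d]=0$, and by the second form of \eqref{eq:drift} this is $\mathbb E_\pi[\frac1{2N+1}]=1-2a$. Finally,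
\[
\mathbf 1\{N=0\}\le\frac1{2N+1}\le\frac13+\frac23\,\mathbf 1\{N=0\},
\]
as one sees for $N=0$ and for $N\ge1$ separately. Taking expectations gives $\pi(\mathcal D_0)\le1-2a\le\frac13+\frac23\pi(\mathcal D_0)$, and the right inequality is $\pi(\mathcal D_0)\ge1-3a$.
\end{proof}

\begin{remark}
By \eqref{eq:cycle} with $h=\mathbf 1\{N=0\}$, the mean return time to $\mathcal D_0$ is $1/\pi(\mathcal D_0)\ge1/(1-2a)$, which diverges as $a$ approaches the critical value $\frac12$. For pure exclusion with $0<q<\frac12$ the stationary identity can be read off directly: with $\pi$ proportional to $\nu=(2N+1)\rho^f$, the expectation of $\frac1{2N+1}$ is $C$ divided by the mass of $\nu$, that is, $(1+\frac{2a}{1-2a})^{-1}=1-2a$.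
\end{remark}

\begin{thebibliography}{9}

\bibitem{MMVW}
Iain M. MacPhee, Mikhail V. Menshikov, Stanislav Volkov, Andrew R. Wade,
\emph{Passage-time moments and hybrid zones for the exclusion-voter model},
arXiv:0810.0392 (2008).

\bibitem{Norris}
Norris, \emph{Markov Chains}.

\end{thebibliography}
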